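\title{Lines and algebraic hyperbolicity of very general hypersurfaces in homogeneous varieties}

\begin{abstract}
Let $A$ be a smooth complex projective homogeneous variety of dimension $n\ge 5$, embedded in a product of projective spaces so that the hyperplane classes $H_1,\dots,H_m$ form a basis of its Picard group, and write $K_A=\sum a_iH_i$. We prove that a very general hypersurface of class $\sum d_iH_i$ is algebraically hyperbolic as soon as $d_i\ge n-a_i-3$ for all $i$. When the $H_i$ are the fundamental weights the bound is sharp: below it every hypersurface contains a line. The proof bounds the degree of the normal sheaf of a curve that deforms with the hypersurface. When the direct bound fails, the curve carries a family of lines of $A$, and the degree is computed on the resulting scroll. In a few cases of dimension $5$ and $6$ one must show in addition that these lines meet the hypersurface in a single point.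
\end{abstract}

\section{Introduction}\label{sec:intro}

We work over $\mathbb{C}$. Varieties are irreducible and reduced, and $g(C)$ is the geometric genus of an integral projective curve $C$, that is, the genus of its normalization.

\begin{definition}
A projective variety $X$ is \emph{algebraically hyperbolic} if for some ample divisor $H$ there is a real number $\epsilon>0$ such that every integral curve $C\subset X$ satisfies
\[
2g(C)-2\ \ge\ \epsilon\,\deg_H(C).
\]
\end{definition}

The inequality excludes curves of genus $0$ and $1$, and it forces the genus to grow at least linearly with the degree. The choice of $H$ does not matter: if $H'$ is another ample divisor, then $tH-H'$ is ample for large $t$, so $\deg_{H'}\le t\deg_H$ and $\epsilon/t$ works for $H'$.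

\subsection*{The question}
Let $A\subset\mathbb{P}^{N_1}\times\cdots\times\mathbb{P}^{N_m}$ be a smooth projective variety of dimension $n$, and let $H_1,\dots,H_m$ be the pull-backs of the hyperplane classes. Assume that $H_1,\dots,H_m$ form a free basis of $\operatorname{Pic}(A)$ and that an algebraic group acts transitively on $A$. Write
\[
K_A=a_1H_1+\cdots+a_mH_m,\qquad a_i\in\mathbb{Z};
\]
for $A=\mathbb{P}^n$ one has $m=1$ and $a_1=-(n+1)$. Let $d_1,\dots,d_m$ be positive integers and $D=\sum d_iH_i$. A property holds for the \emph{very general} $X\in|D|$ if it holds outside a countable union of proper closed subsets of $|D|$. For which degrees $d_i$ is the very general $X$ algebraically hyperbolic?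

If $f\colon Y\to X$ is the normalization of a curve $C\subset X$, with normal sheaf $N_f$, then $2g(C)-2=K_X\cdot C+\deg N_f$, and $K_X=\sum(d_i+a_i)H_i|_X$ by adjunction. So large degrees help, and the issue is how negative $N_f$ can be. The first obstruction is a line. The lines in $\mathbb{P}^n$ form a family of dimension $2n-2$, and containing a given line imposes $d+1$ conditions on a hypersurface of degree $d$; so the general hypersurface contains no line once $d\ge 2n-2=n-a_1-3$. The same count works on every $A$: we shall see that, in a suitable basis of $\operatorname{Pic}(A)$, there is one type of line for each $i$, that these lines form a family of dimension $n-a_i-3$, and that containing one of them imposes $d_i+1$ conditions. The bound $d_i\ge n-a_i-3$ is thus what is needed to exclude lines, and the natural guess is that lines are the only obstruction.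

In small dimension the guess is wrong. On $\mathbb{P}^1\times\mathbb{P}^1\times\mathbb{P}^1$ the bound allows the degrees $(2,2,2)$, and the fibers of $X$ over one factor are curves of bidegree $(2,2)$, whose components have genus at most $1$. On $\mathbb{P}^2\times\mathbb{P}^1$ it allows $(3,2)$, and the fibers over $\mathbb{P}^1$ are plane cubics. It is known that counterexamples also occur for $\mathbb{P}^2\times\mathbb{P}^2$ and $\mathbb{P}^2\times\mathbb{P}^1\times\mathbb{P}^1$, and that for $n\ge5$ the bound does imply algebraic hyperbolicity when $A=\mathbb{P}^n$ or $A=\mathbb{P}^p\times\mathbb{P}^q$. The question, posed in \cite{Mioranci}, is whether for $n\ge5$ the bound $d_i\ge n-a_i-3$ for all $i$ always implies that the very general $X$ is algebraically hyperbolic.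

\subsection*{Results}
The answer is yes.

\begin{theorem}\label{thm:main}
Let $A$, $H_i$, $a_i$, $d_i$ be as above. If $n=\dim A\ge5$ and $d_i\ge n-a_i-3$ for all $i$, then the very general $X\in|\sum d_iH_i|$ is algebraically hyperbolic.
\end{theorem}

We recall in Section~\ref{sec:homog} that $A$ is a rational homogeneous variety $G/P$ and that $\operatorname{Pic}(A)$ has a distinguished basis $\omega_1,\dots,\omega_m$ of fundamental weights: a class $\sum c_k\omega_k$ is globally generated if and only if all $c_k\ge0$. The $\omega_k$ embed $A$ in a product of projective spaces, so $H_i=\omega_i$ is an instance of our setting, and Theorem~\ref{thm:main} reduces to it. In this basis we prove an explicit inequality.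

\begin{theorem}\label{thm:quant}
Let $H_i=\omega_i$, let $n\ge5$, let $d_i+a_i\ge n-3$ for all $i$, and put $d_{\max}=\max_id_i$. For the very general $X\in|\sum d_iH_i|$, every integral curve $C\subset X$ satisfies
\[
2g(C)-2\ \ge\ \frac{1}{d_{\max}}\max_i\,(H_i\cdot C)\ \ge\ \frac{1}{m\,d_{\max}}\sum_iH_i\cdot C .
\]
In particular $X$ is algebraically hyperbolic.
\end{theorem}

In the basis $H_i=\omega_i$, a \emph{line of type $i$} is a curve $L\subset A$ with $H_i\cdot L=1$ and $H_j\cdot L=0$ for $j\ne i$. As a complement we show that in this basis the bound is sharp.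

\begin{proposition}\label{prop:sharp}
Let $H_i=\omega_i$, let $n\ge3$, let $d_j\ge1$ for all $j$, and suppose that $d_i\le n-a_i-4$ for some $i$. Then every $X\in|\sum d_jH_j|$ contains a line of type $i$, and so is not algebraically hyperbolic.
\end{proposition}

\begin{corollary}\label{cor:iff}
Let $n\ge5$. If $H_i=\omega_i$ and all $d_i\ge1$, the following are equivalent: the very general $X\in|D|$ is algebraically hyperbolic; $d_i\ge n-a_i-3$ for all $i$; the very general $X\in|D|$ contains no line of any type. For an arbitrary basis $H_1,\dots,H_m$ as in Theorem~\ref{thm:main}, the very general $X\in|D|$ is algebraically hyperbolic if and only if $D+K_A-(n-3)\sum_k\omega_k$ is nef.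
\end{corollary}

Section~\ref{sec:guide} runs the argument on octics in $\mathbb{P}^5$, where every case of the proof that concerns a single hyperplane class already appears. Section~\ref{sec:homog} collects what we need about $A$ and its lines. Sections~\ref{sec:family}--\ref{sec:residual} prove Theorem~\ref{thm:quant}, and Section~\ref{sec:sharp} proves Proposition~\ref{prop:sharp} and Corollary~\ref{cor:iff}.

\section{A guide: octics in $\mathbb{P}^5$}\label{sec:guide}

\subsection*{Sheaves on a curve}
Let $Y$ be a smooth connected projective curve. A torsion-free coherent sheaf on $Y$ is a vector bundle; $\mathcal{E}(y)$ denotes the fiber of a sheaf at $y$. Degree is additive in exact sequences, and the degree of a torsion sheaf is its length. The \emph{rank} of a map of sheaves is the rank of its image, and a map is \emph{generically surjective} if its cokernel is torsion. The \emph{saturation} of a subsheaf $\mathcal{E}'$ of a bundle $\mathcal{E}$ is the kernel of $\mathcal{E}\to(\mathcal{E}/\mathcal{E}')/\text{torsion}$; it is a subbundle of the same rank as $\mathcal{E}'$ and of degree at least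 $\deg\mathcal{E}'$. A subsheaf of a trivial bundle has degree at most $0$, because its determinant maps nontrivially to a trivial bundle; dually, a globally generated bundle has degree at least $0$.

\begin{lemma}\label{lem:degree}
Let $\mathcal{M}$ be a subsheaf of a trivial bundle on $Y$ and let $\mathcal{M}\to\mathcal{E}$ be generically surjective. Then $\deg\mathcal{E}\ge\deg\mathcal{M}$.
\end{lemma}

\begin{proof}
The kernel is a subsheaf of a trivial bundle, so the image has degree at least $\deg\mathcal{M}$, and the cokernel has nonnegative degree.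
\end{proof}

\subsection*{The naive bound}
Let $A=\mathbb{P}^5$ and $d=8$, the smallest degree allowed. Then $X=\{\Phi=0\}$ is a fourfold with $K_X=2H$. Suppose that the general octic contains a curve of genus $g$ and degree $h$. Let $f\colon Y\to X$ be its normalization and $N$ the normal sheaf of $f$ modulo torsion, a bundle of rank $3$. Then
\[
2g-2\ \ge\ \deg N+2h .
\]
As $\Phi$ varies the curve moves, and a variation of $\Phi$ by an octic vanishing at $f(y)$ moves the point $f(y)$ in a direction tangent to $X$. Because $PGL_6$ moves points in all directions, these displacements fill the fiber $N(y)$ (Section~\ref{sec:family}). An octic vanishing at $f(y)$ is a sum of products of a septic with a linear form vanishing at $f(y)$. The linear forms vanishing at $f(y)$ are the fibers of the bundle $M_1=\ker\bigl(H^0(H)\otimes\mathcal{O}_Y\to f^*H\bigr)$, of rank $5$ and degree $-h$. So every septic $s$ gives a map $\varphi_s\colon M_1\to N$, and the images of these maps generate $N$.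

By Lemma~\ref{lem:degree}, if $k$ of the maps generate $N$ generically, then $\deg N\ge-kh$: each map costs $h$, and $K_X$ pays $2h$. Let $c$ be the rank of $\varphi_s$ for general $s$. If $c=3$, one map suffices and $2g-2\ge h$. If $c=2$, two maps give only $2g-2\ge0$. If $c=1$, three maps give only $2g-2\ge-h$. The proof consists in exploiting the geometry that low rank forces. The case $c=2$ reduces to rank one after dividing $N$ by a line subbundle (Section~\ref{sec:cases}), so let $c=1$.

\subsection*{Rank one produces a scroll}
The maps $\varphi_s(y)$ form a linear space of maps of rank at most $1$ whose images span $N(y)$. Such maps have a common kernel (Lemma~\ref{lem:rankone}), here a $4$-dimensional space of linear forms vanishing at $f(y)$. It cuts out a line $L_y$ through $f(y)$, and the displacement caused by an octic depends only on its restriction to $L_y$. Let $\mathcal{F}$ be the globally generated bundle of rank $2$ with fibers $H^0(L_y,H)$, let $\delta=\deg\mathcal{F}$, and let $Q\subset\mathcal{F}$ be the line bundle of forms vanishing at $f(y)$, of degree $\delta-h$. The octics on $L_y$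 vanishing at $f(y)$ form the bundle $Q\otimes\operatorname{Sym}^7\mathcal{F}$, and $N$ is a quotient of it. Suppose for this illustration that $\mathcal{F}$ is a sum of line bundles of degrees $\mu_+\ge\mu_-\ge0$. Then $\operatorname{Sym}^7\mathcal{F}$ has summands of degrees $i\mu_++(7-i)\mu_-$. Three summands map generically isomorphically to $N\otimes Q^{-1}$, and in the worst case they are those with $i=0,1,2$. Hence
\[
2g-2\ \ge\ 2h+3(\delta-h)+(0+1+2)\mu_++(7+6+5)\mu_-\ =\ 6\mu_++21\mu_--h .
\]
We need an upper bound for $h$. Since $X$ contains no line, $\Phi$ restricts to a nonzero section of $Q\otimes\operatorname{Sym}^7\mathcal{F}$, so some summand has nonnegative degree: $\delta-h+7\mu_+\ge0$, that is, $h\le8\mu_++\mu_-$. This gives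
\[
2g-2\ \ge\ -2\mu_++20\mu_- ,
\]
which says nothing when $\mu_-$ is small. For $\mathbb{P}^n$ and $d=2n-2$ the coefficient of $\mu_+$ is $\frac{n(n-3)}{2}-(2n-3)$ (Section~\ref{sec:cases}); it equals $-2$, $0$, $3$ for $n=5,6,7$. So from $n=7$ on the scroll bound suffices, while $\mathbb{P}^5$ and $\mathbb{P}^6$ need one more idea.

\subsection*{Total contact}
The idea is that $\Phi|_{L_y}$ vanishes at $f(y)$ to the full order $8$. Then $\Phi$ is a nonzero section of $Q^{8}$, so $\delta\ge h$ and $2g-2\ge3\delta-h\ge2h$. To see the order of contact, fix a point $y_0\in\mathbb{P}^5$ and a line $L_0$ through it, and let $V_{y_0}$ be the space of octics vanishing at $y_0$. The curves of our family that pass through $y_0$ are parametrized by a variety immersed in $V_{y_0}$ with codimension $3$. Requiring the associated line to be $L_0$, one point of the $\mathbb{P}^4$ of lines through $y_0$, raises the codimension to $7$. The key step (Lemma~\ref{lem:rigid}) shows that the tangent spaces of this locus contain all octics vanishing on $L_0$, which have codimension $8$ in $V_{y_0}$. So the restrictions $\Phi|_{L_0}$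 fill a set of dimension $8-7=1$. This set is stable under scaling, so up to scalars it is finite, and each of its elements is fixed by the connected group of projective transformations preserving $y_0$ and $L_0$. In coordinates $x_0,x_1$ on $L_0$ with $y_0=\{x_1=0\}$ this group acts by $x_0\mapsto\alpha x_0+\beta x_1$, $x_1\mapsto\gamma x_1$. It is transitive on $L_0\setminus\{y_0\}$, so the only octic fixed up to scalars is $x_1^8$.

This case is not an artifact of the method. The flags $y\in L\subset\mathbb{P}^5$ form a variety of dimension $9$, and vanishing to order $8$ at $y$ along $L$ imposes $8$ conditions on $\Phi$; so one expects the points of total contact to sweep out a curve on the general octic.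

For general $A$ two things are added. There are several bundles $M_1,\dots,M_m$, and the line $L_y$ is first found in the ambient projective space, so one has to prove that it lies in $A$.

\section{Homogeneous varieties and their lines}\label{sec:homog}

\subsection{Structure of $A$}\label{sub:structure}
The group $\operatorname{Pic}(A)$ is finitely generated, so $\operatorname{Pic}^0(A)$ and its dual, the Albanese variety, are trivial. By the Borel--Remmert theorem a homogeneous projective variety is the product of an abelian variety and a rational homogeneous variety, the quotient of a connected semisimple group by a parabolic subgroup. So $A$ is rational homogeneous, and $\operatorname{Aut}^0(A)$ is a connected linear algebraic group acting transitively. Its radical is connected and solvable, so it fixes a point by Borel's fixed point theorem; it is normal, so its fixed locus is stable under $\operatorname{Aut}^0(A)$ and hence is all of $A$; thus the radical is trivial. Let $G$ be the universal cover of the semisimple group $\operatorname{Aut}^0(A)$, with Lie algebra $\mathfrak{g}$. Then $G=\prod_sG_s$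 with simple factors $G_s$, it acts on $A$ with finite kernel, and
\[
A=G/P=\prod_sG_s/P_s
\]
with proper parabolic subgroups $P_s\subset G_s$. The stabilizer of a point is parabolic, hence connected, so $A$ is simply connected. Since $G$ is simply connected, every line bundle on $A$ is $G$-linearized. The image of $G$ in $\operatorname{Aut}^0(A)$ is the product of the images of the $G_s$ and contains $\prod_s\operatorname{Aut}^0(G_s/P_s)$, so $G_s$ is the universal cover of $\operatorname{Aut}^0(G_s/P_s)$. In particular, if a factor is $\mathbb{P}^k$, or a quadric $Q^k$ with $k\ge3$, then $G_s=SL_{k+1}$, respectively $Spin_{k+2}$.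

We recall the standard description of line bundles. The parabolic subgroup $P$ corresponds to a set of $m$ marked nodes of the Dynkin diagram of $G$. The fundamental weights of the marked nodes give a basis $\omega_1,\dots,\omega_m$ of $\operatorname{Pic}(A)$. A class $\sum c_k\omega_k$ is globally generated if and only if all $c_k\ge0$, and it is ample, equivalently very ample, if and only if all $c_k\ge1$. There are Schubert curves $L_i$ with $\omega_j\cdot L_i=\delta_{ij}$; they show that a nef class has coefficients $c_k\ge0$, so nef and globally generated mean the same. By the Borel--Weil theorem, the space of sections of a globally generated line bundle is an irreducible $G$-module.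

\begin{proof}[Proof of Theorem~\ref{thm:main} from Theorem~\ref{thm:quant}]
Write $H_i=\sum_kc_{ik}\omega_k$. Each $H_i$ is globally generated, so $c_{ik}\ge0$; the matrix $(c_{ik})$ is invertible, so $\sum_ic_{ik}\ge1$ for every $k$. The coefficient of $\omega_k$ in $D+K_A$ is $\sum_i(d_i+a_i)c_{ik}\ge(n-3)\sum_ic_{ik}\ge n-3$, and in $D$ it is $\sum_id_ic_{ik}\ge1$. So the hypothesis of Theorem~\ref{thm:quant} holds for the same linear system $|D|$ in the basis $\omega$, and algebraic hyperbolicity does not depend on the ample class.
\end{proof}

\textbf{From now on $H_i=\omega_i$.} In this section $n$ is arbitrary and $d_i\ge1$. We put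
\[
\iota_i=-a_i=-K_A\cdot L_i,\qquad E=\mathcal{O}_A(D),\qquad V=H^0(A,E),
\]
\[
W_i=H^0(A,H_i),\qquad S_i=H^0(A,E-H_i).
\]
A subscript $y\in A$ on a space of sections denotes the sections vanishing at $y$, and $\mathbb{P}(W_i^*)$ is the space of lines in $W_i^*$.

\begin{lemma}\label{lem:mult}
\begin{itemize}
\item[(a)] For globally generated classes $\lambda,\mu$, multiplication $H^0(\lambda)\otimes H^0(\mu)\to H^0(\lambda+\mu)$ is surjective.
\item[(b)] Let $y\in A$ and $U_i=(W_i)_y$. Then $V_y=\sum_iS_iU_i$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The image is a nonzero submodule of an irreducible module. (b) Choose $w_i\in W_i$ with $w_i(y)\ne0$, so that $W_i=\mathbb{C}w_i\oplus U_i$. By (a), $V$ is spanned by products of $d_i$ elements of $W_i$ for each $i$, so $V=\mathbb{C}\prod w_i^{d_i}+\sum_iS_iU_i$. The subspace $\sum_iS_iU_i$ has codimension at most $1$ and lies in the hyperplane $V_y$.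
\end{proof}

By (a), $\bigotimes_iW_i\to H^0(\sum H_i)$ is surjective, and $\sum H_i$ is very ample. So the map $A\to\prod_i\mathbb{P}(W_i^*)$ followed by the Segre embedding is an embedding, and we regard $A\subset\prod_i\mathbb{P}(W_i^*)$, writing $y=(y_1,\dots,y_m)$. A line of type $i$ is a line in $\mathbb{P}(W_i^*)$ times a point of the other factors; $L_i$ is an example.

The following consequence of generic smoothness is used several times.

\begin{lemma}\label{lem:equiv}
Let a connected algebraic group act transitively on a variety $T$, and let $S\to T$ be an equivariant morphism from a nonempty smooth scheme $S$, possibly reducible. Then $S\to T$ is smooth, and each component of $S$ maps onto $T$.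
\end{lemma}

\begin{proof}
Each component of $S$ is stable under the connected group, so it maps onto $T$. By generic smoothness the map is smooth over a dense open subset of $T$, and the translates of this subset cover $T$.
\end{proof}

\subsection{The fibers $\Gamma_i$ and the numbers $\iota_i$}\label{sub:fibers}
Let $A^{(i)}$ be the image of $A$ under the map given by $\sum_{j\ne i}H_j$. It is $G/P^{(i)}$, where $P^{(i)}\supset P$ is obtained by unmarking node $i$; the classes $H_j$, $j\ne i$, are pulled back from the basis of fundamental weights of $A^{(i)}$. A fiber $\Gamma_i=P^{(i)}/P$ is a connected homogeneous variety with $\operatorname{Pic}(\Gamma_i)=\mathbb{Z}H_i$. Its normal bundle is trivial, so $K_{\Gamma_i}=K_A|_{\Gamma_i}=-\iota_iH_i$. The theorem of Kobayashi and Ochiai gives $\iota_i\le\dim\Gamma_i+1$, with equality if and only if $\Gamma_i$ is a projective space, and $\iota_i=\dim\Gamma_i$ if and only if $\Gamma_i$ is a quadric.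

\subsection{Lines}\label{sub:lines}
The tangent bundle $T_A$ is generated by the vector fields $\xi_A$, $\xi\in\mathfrak{g}$. Let $L$ be a line of type $i$, with ideal sheaf $I_L$ and normal bundle $N_L=N_{L/A}$. As a quotient of $T_A|_L$, the bundle $N_L$ is globally generated, and its degree is $\iota_i-2$; in particular $\iota_i\ge2$. It is a subbundle of the normal bundle of $L$ in $\prod_j\mathbb{P}(W_j^*)$, a sum of copies of $\mathcal{O}(1)$ and $\mathcal{O}$, so its summands have degree $0$ or $1$:
\begin{equation}\label{eq:normalline}
N_L\cong\mathcal{O}(1)^{\iota_i-2}\oplus\mathcal{O}^{\,n+1-\iota_i}.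
\end{equation}
Since $H^1(N_L)=0$, the projective scheme $\Lambda_i$ of lines of type $i$ is smooth, with tangent space $H^0(N_L)$ at $L$, of pure dimension
\[
\ell_i=h^0(N_L)=n-3+\iota_i=n-a_i-3 .
\]
The restriction $V\to H^0(L,E)$ is surjective onto a space of dimension $d_i+1$, because the $W_j$ restrict onto $H^0(L,H_j)$ and products of these span; the same holds for $S_i\to H^0(L,E-H_i)$. We write $J_L=H^0(A,E\otimes I_L)$ for the kernel of $V\to H^0(L,E)$.

\begin{lemma}\label{lem:nolines}
If $d_i\ge\ell_i$, the sections $\Phi\in V$ vanishing on some line of type $i$ form a proper closed subset of $V$.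
\end{lemma}

\begin{proof}
The set $\{(\Phi,L):\Phi\in J_L\}\subset V\times\Lambda_i$ is closed of dimension $\dim V-(d_i+1)+\ell_i<\dim V$, and $\Lambda_i$ is projective.
\end{proof}

If a section $q$ of a line bundle $E'$ on $A$ vanishes on $L$, its derivative along $L$ is a map $dq\colon N_L\to E'|_L$. Let $q_t$ be sections of $E'$ vanishing on lines $L_t$, with $q_0=q$, $L_0=L$, and with derivatives $\dot q\in H^0(A,E')$ and $v\in H^0(N_L)$ at $t=0$. Differentiating $q_t(z_t)=0$ along points $z_t\in L_t$ gives
\begin{equation}\label{eq:moving}
\dot q|_L+dq(v)=0\quad\text{in }H^0(L,E').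
\end{equation}

\begin{lemma}\label{lem:diff}
Let $L$ be a line of type $i$.
\begin{itemize}
\item[(a)] If $y\in L$ and $0\ne v\in H^0(N_L(-y))$, there is $q\in H^0(H_i\otimes I_L)$ with $dq(v)\ne0$.
\item[(b)] If $\iota_i\ge3$, there is $q\in H^0(H_i\otimes I_L)$ such that $dq\colon H^0(N_L)\to H^0(L,H_i)$ is surjective.
\end{itemize}
\end{lemma}

\begin{proof}
The spaces $H^0(H_j\otimes I_L)$, $1\le j\le m$, consist of the linear forms that cut out $L$ in $\prod_j\mathbb{P}(W_j^*)$. Their differentials generate the conormal bundle of $L$ in the product, which surjects onto $N_L^*$. So a nonzero map $\mathcal{O}_L(1)\to N_L$ has nonzero composition with some $dq$, $q\in H^0(H_j\otimes I_L)$. For $j\ne i$ the target of $dq$ is $\mathcal{O}_L$ and the composition vanishes; hence $j=i$, and the composition $\mathcal{O}_L(1)\to\mathcal{O}_L(1)$ is an isomorphism. For (a) take the map given by $v$, and for (b) the inclusion of a summand in \eqref{eq:normalline}.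
\end{proof}

\subsection{Quadratic equations}
To show that a line of the ambient space lies in $A$ we use that $A$ is cut out by equations of degree two.

\begin{lemma}\label{lem:quadrics}
A point $([v_1],\dots,[v_m])\in\prod_i\mathbb{P}(W_i^*)$ lies in $A$ if and only if, for all $i\le j$, every element of $\ker\bigl(W_i\otimes W_j\to H^0(H_i+H_j)\bigr)$ vanishes on $v_i\otimes v_j$.
\end{lemma}

\begin{proof}
On points of $A$ the pairing with $v_i\otimes v_j$ is evaluation of the product of sections, which gives ``only if''. For the converse fix a maximal torus and a Borel subgroup of $G$ contained in $P$. Let $V(\mu)$ be the irreducible module of highest weight $\mu$, let $(\ ,\ )$ be the positive definite form on weights induced by the Killing form, and let $\rho$ be half the sum of the positive roots. Write $W_i^*=V(\lambda_i)$. The base point of $A$ is fixed by the Borel subgroup, so it is the tuple of highest weight lines $[v_{\lambda_i}]$. The dual of $H^0(H_i+H_j)$ is an irreducible submodule of $W_i^*\otimes W_j^*$ by Lemma~\ref{lem:mult}(a), and it contains evaluation at the base point, $v_{\lambda_i}\otimes v_{\lambda_j}$;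 so it is $V(\lambda_i+\lambda_j)$. The condition of the lemma thus reads $v_i\otimes v_j\in V(\lambda_i+\lambda_j)$ for all $i,j$.

\emph{Step 1: reduction to one module.} The Casimir element $\mathrm{Cas}$ acts on $V(\mu)$ by $(\mu,\mu+2\rho)$. On a tensor product of two modules it acts as $\mathrm{Cas}\otimes1+1\otimes\mathrm{Cas}+2\Omega$, where
\[
\Omega=\Omega_{\mathfrak{h}}+\sum_{\alpha>0}(e_\alpha\otimes f_\alpha+f_\alpha\otimes e_\alpha);
\]
here $e_\alpha,f_\alpha$ are root vectors of weights $\pm\alpha$, dual for the Killing form, and $\Omega_{\mathfrak{h}}$ multiplies a tensor of weight vectors of weights $\mu,\mu'$ by $(\mu,\mu')$. On $V(\mu+\mu')\subset V(\mu)\otimes V(\mu')$ the operator $2\Omega$ acts by $(\mu+\mu',\mu+\mu'+2\rho)-(\mu,\mu+2\rho)-(\mu',\mu'+2\rho)=2(\mu,\mu')$. So $\Omega(v_i\otimes v_j)=(\lambda_i,\lambda_j)\,v_i\otimes v_j$. Put $\lambda=\sum\lambda_i$ and $v=v_1\otimes\cdots\otimes v_m$. On a product of several modules $\mathrm{Cas}$ is the sum of the Casimir operators of the factors and of $2\Omega$ over all pairs of factors. Hence it multiplies $v$ by $\sum_i(\lambda_i,\lambda_i+2\rho)+2\sum_{i<j}(\lambda_i,\lambda_j)=(\lambda,\lambda+2\rho)$,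 and, with $2m$ factors, it multiplies $v\otimes v$ by $(2\lambda,2\lambda+2\rho)$. The module $\bigotimes_iW_i^*$ contains $V(\lambda)$ once, and every other constituent $V(\mu)$ has $\lambda-\mu$ a nonzero sum of positive roots, so its eigenvalue is smaller:
\[
(\lambda,\lambda+2\rho)-(\mu,\mu+2\rho)=(\lambda-\mu,\lambda+\mu+2\rho)>0 .
\]
Therefore $v\in V(\lambda)$, and in the same way $v\otimes v\in V(2\lambda)$.

\emph{Step 2: Lichtenstein's theorem.} It remains to see that the closed $G$-stable subscheme $\mathcal{Z}=\{[v]\in\mathbb{P}(V(\lambda)):v\otimes v\in V(2\lambda)\}$ is the orbit $O$ of $[v_\lambda]$; for $O$ is the Segre image of $A$, and the Segre map is injective. We have $O\subset\mathcal{Z}$. The tangent space of $\mathcal{Z}$ at $[v_\lambda]$ consists of the classes modulo $v_\lambda$ of the vectors $w$ with $v_\lambda\otimes w+w\otimes v_\lambda\in V(2\lambda)$. It is stable under the torus, so it is spanned by such $w$ of weight $\mu\ne\lambda$. For these, $\Omega$ multiplies $v_\lambda\otimes w+w\otimes v_\lambda$ by $(\lambda,\lambda)$. Since $e_\alpha v_\lambda=0$,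
\[
\Omega(v_\lambda\otimes w)=(\lambda,\mu)\,v_\lambda\otimes w+\sum_{\alpha>0}f_\alpha v_\lambda\otimes e_\alpha w,\qquad
\Omega(w\otimes v_\lambda)=(\lambda,\mu)\,w\otimes v_\lambda+\sum_{\alpha>0}e_\alpha w\otimes f_\alpha v_\lambda .
\]
Write $t_\alpha v_\lambda$ for the component of $e_\alpha w$ of weight $\lambda$ and compare the terms whose first factor has weight $\lambda$:
\[
(\lambda,\mu)\,w+\sum_{\alpha>0}t_\alpha f_\alpha v_\lambda=(\lambda,\lambda)\,w .
\]
A weight $\mu\ne\lambda$ of $V(\lambda)$ has $|\mu|\le|\lambda|$, so $(\lambda,\mu)<(\lambda,\lambda)$ and $w\in\mathfrak{g}v_\lambda$. Thus $\mathcal{Z}$ and $O$ have the same tangent space at $[v_\lambda]$, so they agree near $[v_\lambda]$, and by homogeneity $O$ is open in $\mathcal{Z}$. If the closed $G$-stable set $\mathcal{Z}\setminus O$ were nonempty, it would contain a point fixed by the Borel subgroup; but the only such point of $\mathbb{P}(V(\lambda))$ is $[v_\lambda]\in O$.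
\end{proof}

\subsection{Recognizing a line in $A$}
The next lemma turns linear algebra in $V_y$ into a line of $A$. The reason behind it: a line that is not contained in a variety cut out by quadrics meets it in a scheme of length at most $2$, which leaves at most one dimension for sections vanishing at $y$.

\begin{lemma}\label{lem:line}
Let $y\in A$, $U_i=(W_i)_y$, and let $K\subset U_1$ be a hyperplane. Let $V_y\to\bar N$ be a surjection onto a vector space of dimension at least $2$ that kills $KS_1$ and $S_jU_j$ for all $j\ge2$. Let $L\subset\prod_i\mathbb{P}(W_i^*)$ be the product of the line cut out by $K$ in $\mathbb{P}(W_1^*)$ with the point $(y_2,\dots,y_m)$. Then $L\subset A$, so $L$ is a line of type $1$ through $y$, and $V_y\to\bar N$ kills $J_L$.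
\end{lemma}

\begin{proof}
Choose $u\in U_1$ spanning $U_1/K$ and $w_j\in W_j$ with $w_j(y)\ne0$. Put $w=w_1$, $w'=\prod_{j\ge2}w_j^{d_j}$, $\psi_a=w^{d_1-a}u^aw'$ for $0\le a\le d_1$, and $J=KS_1+\sum_{j\ge2}S_jU_j$. Since $W_1=\langle w,u\rangle\oplus K$ and $W_j=\mathbb{C}w_j\oplus U_j$, Lemma~\ref{lem:mult}(a) gives $V=\langle\psi_0,\dots,\psi_{d_1}\rangle+J$, and so $V_y=\langle\psi_1,\dots,\psi_{d_1}\rangle+J$. Hence $\bar N$ is spanned by the images $\bar\psi_1,\dots,\bar\psi_{d_1}$.

Suppose $L\not\subset A$. By Lemma~\ref{lem:quadrics} some relation in $W_i\otimes W_j$ does not vanish identically on $L$. Relations with $i,j\ge2$ involve only $y_i,y_j$ and vanish because $y\in A$. Two types remain.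

\emph{Type $(1,j)$, $j\ge2$.} Modulo $K\otimes W_j+W_1\otimes U_j$, which vanishes on $L$, the relation is $(\alpha w+\beta u)\otimes w_j\ne0$, and $\alpha=0$ because it vanishes at $y$. So $uw_j\in KW_j+W_1U_j$ in $H^0(H_1+H_j)$. Multiplying by $w^{d_1-a}u^{a-1}w'/w_j$ gives $\psi_a\in J$ for $1\le a\le d_1$, so $\bar N=0$.

\emph{Type $(1,1)$.} The relation restricts to $L$ as a nonzero quadratic form vanishing at $y$, say $\beta wu+\gamma u^2$, and $\beta wu+\gamma u^2\in KW_1$ in $H^0(2H_1)$. Multiplying by $w^{d_1-1-a}u^{a-1}w'$ gives $\beta\bar\psi_a+\gamma\bar\psi_{a+1}=0$ for $1\le a\le d_1-1$. If $\gamma\ne0$, then $\bar\psi_1$ spans $\bar N$; if $\gamma=0$, then $\bar\psi_{d_1}$ does.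

Both types contradict $\dim\bar N\ge2$, so $L\subset A$. Now $J\subset J_L$, and the $\psi_a$ restrict to a basis of $H^0(L,E)$; hence $J_L=J$, which is killed.
\end{proof}

\begin{remark}
The hypothesis $\dim\bar N\ge2$ is needed. If $A=\{F=0\}$ is a quadric and $L\not\subset A$, then $V/KS_1$ is the part of degree $d_1$ of $\mathbb{C}[w,u]/(F|_L)$, of dimension $2$, and $V_y/KS_1$ is a quotient of dimension $1$.
\end{remark}

\section{A family of curves and its normal sheaf}\label{sec:family}

In Sections~\ref{sec:family}--\ref{sec:residual} the hypotheses of Theorem~\ref{thm:quant} hold. Put $r=n-2\ge3$. The hypothesis on the degrees reads $d_i\ge\ell_i$, or $d_i-\iota_i\ge r-1$; since $\iota_i\ge2$, it gives $d_i\ge r+1\ge4$. Let $X_\Phi$ be the zero locus of $\Phi\in V$, and let $V^\circ\subset V$ be the set of $\Phi$ such that $X_\Phi$ is smooth and contains no line of any type. It is open and nonempty by Bertini's theorem and Lemma~\ref{lem:nolines}. Let $\tilde G=G\times\mathbb{C}^*$, where $\mathbb{C}^*$ scales $V$ and acts trivially on $A$; it preserves $V^\circ$.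

\subsection{Reduction to one numerical type}

\begin{lemma}\label{lem:simul}
Let $T$ be a variety, $\mathcal{Z}\subset T\times A$ a flat family of integral curves $\mathcal{Z}_t$, and $\mathcal{Y}\to\mathcal{Z}$ the normalization. There is a dense open $T^\circ\subset T$ over which $\mathcal{Y}\to T$ is smooth and each fiber $\mathcal{Y}_t$ is the normalization of $\mathcal{Z}_t$. If a connected group acts on $T$ and $A$ and preserves $\mathcal{Z}$, it acts on $\mathcal{Y}$, and $T^\circ$ can be taken stable.
\end{lemma}

\begin{proof}
The total space $\mathcal{Z}$ is a variety of dimension $\dim T+1$. Let $T_1$ be the largest open subset of $T$ over which $\mathcal{Y}\to T$ is smooth. It is nonempty: the singular locus of $\mathcal{Y}$ has codimension at least $2$, so its image in $T$ is a proper closed subset, and generic smoothness applies over the complement. The closed set $\mathcal{Z}'\subset\mathcal{Z}$ over which $\mathcal{Y}\to\mathcal{Z}$ is not an isomorphism has dimension at most $\dim T$, so the $t$ with $\mathcal{Z}_t\subset\mathcal{Z}'$ form a proper closed subset $T_2$. For $t\in T^\circ=T_1\setminus T_2$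 the smooth curve $\mathcal{Y}_t$ is finite over $\mathcal{Z}_t$ and isomorphic to it over a dense open subset, so it is the normalization. A group action lifts by the universal property of normalization, and it preserves $T_1$ and $T_2$.
\end{proof}

Fix integers $g\ge0$ and $h=(h_1,\dots,h_m)\ne0$, $h_i\ge0$, with
\begin{equation}\label{eq:bad}
2g-2<\frac{1}{d_{\max}}\max_ih_i .
\end{equation}
Integral curves $C\subset A$ with $H_i\cdot C=h_i$ have bounded arithmetic genus, so they are parametrized by a quasi-projective scheme $\mathcal{H}$, open in a finite union of Hilbert schemes. By Lemma~\ref{lem:simul} and Noetherian induction, $\mathcal{H}$ is a finite union of locally closed subvarieties on which the geometric genus is constant. So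
\[
\mathcal{C}=\{(\Phi,C)\in V^\circ\times\mathcal{H}:\ C\subset X_\Phi,\ g(C)=g\}
\]
is a constructible $\tilde G$-stable set. There are countably many pairs $(g,h)$; this is why the theorem concerns very general $X$. The first inequality of Theorem~\ref{thm:quant} follows once we show that the image of $\mathcal{C}$ is not dense in $V$, and the second holds because a maximum is at least the average. \textbf{We suppose that $\mathcal{C}$ dominates $V$} and derive a contradiction with \eqref{eq:bad}.

\subsection{An equivariant family, \'etale over $V$}
We want a subfamily of $\mathcal{C}$ that is \'etale over $V$, so that every section $v\in V$ gives a first-order deformation of the curve, and that is stable under $\tilde G$, so that these deformations include the vector fields $\xi_A$. The two wishes conflict if a positive-dimensional group fixes $\Phi$ and moves the curve. This does not happen.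

\begin{lemma}\label{lem:stab}
The stabilizer in $\tilde G$ of every $\Phi\in V^\circ$ is finite.
\end{lemma}

\begin{proof}
Let $X=X_\Phi$. The derivative $d\Phi\colon T_A|_X\to E|_X$ is surjective with kernel $T_X$. The classes $K_A+D$ and $K_X=(K_A+D)|_X$ are ample. Akizuki--Nakano vanishing says that $H^q(Z,\Omega^p_Z\otimes\mathcal{A}^{-1})=0$ for $\mathcal{A}$ ample on a smooth projective variety $Z$ and $p+q<\dim Z$. With $T_Z\cong\Omega_Z^{\dim Z-1}\otimes K_Z^{-1}$ it gives
\[
H^0(T_X)=H^0(\Omega_X^{n-2}\otimes K_X^{-1})=0,\qquad H^0(T_A(-X))=H^0\bigl(\Omega_A^{n-1}\otimes(K_A+D)^{-1}\bigr)=0 .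
\]
Let $(\xi,t)$ lie in the Lie algebra of the stabilizer, so $\xi\Phi+t\Phi=0$. Differentiating $(\gamma\Phi)(\gamma x)=0$ for $\gamma\in G$, $x\in X$ gives $d\Phi(\xi_A)=-\xi\Phi$ on $X$, and this vanishes. So $\xi_A|_X$ is a section of $T_X$, hence zero; then $\xi_A\in H^0(T_A(-X))=0$. As $G$ acts with finite kernel, $\xi=0$, and so $t=0$.
\end{proof}

\begin{proposition}\label{prop:family}
There are a smooth variety $B$, an \'etale morphism $B\to V^\circ$, $b\mapsto\Phi_b$, a smooth proper family of curves $\mathcal{Y}\to B$ and a morphism $f\colon\mathcal{Y}\to A$, all $\tilde G$-equivariant, such that each $f_b\colon Y_b\to A$ is the normalization of an integral curve of genus $g$ and degrees $h_i$ contained in $X_{\Phi_b}$.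
\end{proposition}

\begin{proof}
Some irreducible component of the closure of $\mathcal{C}$ dominates $V$. It is stable under the connected group $\tilde G$, and $\mathcal{C}$ contains a dense open subset of it. The interior $Z$ of $\mathcal{C}$ in this component is a $\tilde G$-variety with a dominant equivariant map to $V^\circ$. Rosenlicht's theorem says that a variety with an action of an algebraic group has a dense stable open subset with a geometric quotient, a morphism whose fibers are the orbits. Choose such subsets $V_0\subset V^\circ$ and $Z_0\subset Z$, with $Z_0$ lying over $V_0$. The induced map $Z_0/\tilde G\to V_0/\tilde G$ is dominant. Choose an irreducible locally closed $B'\subset Z_0/\tilde G$ that is dominant and generically finite over $V_0/\tilde G$, and let $B$ be a component, dominating $B'$, of the reduced preimage of $B'$ in $Z_0$. It is $\tilde G$-stable. By Lemma~\ref{lem:stab} all orbits in $V_0$ and in $Z_0$ have dimension $\dim\tilde G$, so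
\[
\dim B=\dim B'+\dim\tilde G=\dim V_0/\tilde G+\dim\tilde G=\dim V .
\]
The image of $B$ in $V_0$ is a union of orbits with dense image in $V_0/\tilde G$, so it is dense. Thus $B\to V^\circ$ is dominant and generically finite, and the locus where $B$ is smooth and \'etale over $V^\circ$ is a dense stable open subset. Replace $B$ by it and apply Lemma~\ref{lem:simul} to the universal curve over $B$.
\end{proof}

\subsection{Generating the normal sheaf}
Fix $b\in B$ and write $Y$, $f$, $\Phi$, $X$ for $Y_b$, $f_b$, $\Phi_b$, $X_{\Phi_b}$. Let $N_{f,A}$ and $N_{f,X}$ be the cokernels of the injective maps $T_Y\to f^*T_A$ and $T_Y\to f^*T_X$. They fit in the exact sequence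
\[
0\to N_{f,X}\to N_{f,A}\xrightarrow{\ d\Phi\ }f^*E\to0 .
\]
Identify $T_bB=V$. The differential $T_{\mathcal{Y}}|_Y\to f^*T_A$ sends $T_Y$ to $T_Y$, and $T_{\mathcal{Y}}|_Y/T_Y=V\otimes\mathcal{O}_Y$, so it induces
\[
\nu\colon V\otimes\mathcal{O}_Y\to N_{f,A}.
\]
Differentiating the identity $\Phi_{b'}(f(b',y'))=0$ on $\mathcal{Y}$ gives $d\Phi(\nu(v))=-f^*v$ for $v\in V$. For $\xi\in\mathfrak{g}$ the vector field $\xi_{\mathcal{Y}}$ lifts $\xi\Phi\in V$ and maps to $\xi_A$, so $\nu(\xi\Phi)$ is the class of $f^*\xi_A$. As the $\xi_A$ generate $T_A$, the map $\nu$ is surjective; this is the main use of homogeneity. Let $M=\ker(V\otimes\mathcal{O}_Y\to f^*E)$, the bundle with fibers $V_{f(y)}$. The map $\nu$ is compatible with the two surjections onto $f^*E$ up to sign, so by the snake lemma it restricts to a surjection $M\to N_{f,X}$.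

Let $N=N_{f,X}/\text{torsion}$, a bundle of rank $r$. Order the indices so that $h_1=\max_ih_i>0$, and put $\sigma=\sum_{j\ge2}h_j$. From $\deg N_{f,X}=-K_X\cdot Y+2g-2$ we get
\begin{equation}\label{eq:adj}
2g-2\ \ge\ \deg N+\sum_i(d_i-\iota_i)h_i\ \ge\ \deg N+(r-1)(h_1+\sigma).
\end{equation}
The bundle $M$ has degree $-\sum d_ih_i$, too negative to be of direct use, so we break it up. Let $M_i=\ker(W_i\otimes\mathcal{O}_Y\to f^*H_i)$, a subbundle of a trivial bundle, with fibers $(W_i)_{f(y)}$ and degree $-h_i$. Multiplication by $s\in S_i$ gives maps $M_i\to M\to N$. By Lemma~\ref{lem:mult}(b), $\bigoplus_iS_i\otimes M_i\to M$ is surjective on fibers, so we have a surjection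
\begin{equation}\label{eq:gen}
\bigoplus_iS_i\otimes M_i\longrightarrow N .
\end{equation}
For $s\in S_1$ we write $\varphi_s$ for the induced map from $M_1$ to $N$ or to a quotient of $N$. The rank of $\varphi_s$ is lower semicontinuous in $s$, so the rank for general $s$ is the maximal one.

\section{Maps of rank one and the scroll}\label{sec:scroll}

\begin{lemma}\label{lem:rankone}
Let $\mathcal{R}\subset\operatorname{Hom}(U,\bar N)$ be a linear space of maps of rank at most $1$ between vector spaces, and suppose that their images span $\bar N$ and $\dim\bar N\ge2$. Then all nonzero elements of $\mathcal{R}$ have the same kernel, a hyperplane of $U$.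
\end{lemma}

\begin{proof}
Write nonzero elements as $\alpha\otimes w$ with $\alpha\in U^*$, $w\in\bar N$. The sum $\alpha\otimes w+\alpha'\otimes w'$ has rank at most $1$ only if $\alpha,\alpha'$ or $w,w'$ are proportional. Choose two elements with $w,w'$ independent; then $\alpha,\alpha'$ are proportional. If a third element $\alpha''\otimes w''$ had $\alpha''$ not proportional to $\alpha$, then $w''$ would be proportional to both $w$ and $w'$.
\end{proof}

Recall that the slope of a bundle on $Y$ is its degree divided by its rank. A bundle is \emph{semistable} if no subsheaf has larger slope, equivalently if no quotient has smaller slope. In characteristic zero the symmetric powers of a semistable bundle are semistable. For a bundle $\mathcal{F}$ of rank $2$ we define $\mu_+\ge\mu_-$ as follows. If $\mathcal{F}$ is semistable, both are its slope. Otherwise there is an exact sequence $0\to\mathcal{F}_+\to\mathcal{F}\to\mathcal{F}_-\to0$ with line bundles of degrees $\mu_+>\mu_-$, where $\mathcal{F}_+$ is the line subbundle of maximal degree.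

Put $\eta=\bigotimes_{j\ge2}f^*H_j^{d_j}$ and $\beta=\deg\eta=\sum_{j\ge2}d_jh_j$, so $0\le\beta\le d_{\max}\sigma$.

\begin{lemma}\label{lem:scroll}
Let $\bar N$ be a torsion-free quotient of $N$ of rank $t\ge2$ that kills the images of $S_j\otimes M_j$ for $j\ge2$, and such that $\varphi_s\colon M_1\to\bar N$ has rank $1$ for general $s\in S_1$. Let $\mathcal{K}=\bigcap_s\ker\varphi_s\subset M_1$, $Q=M_1/\mathcal{K}$, $\mathcal{F}=(W_1\otimes\mathcal{O}_Y)/\mathcal{K}$ and $\delta=\deg\mathcal{F}$.
\begin{itemize}
\item[(a)] $\mathcal{K}$ is a subbundle with fibers $\mathcal{K}(y)=\bigcap_s\ker\varphi_s(y)$, $Q$ is a line bundle, and $\varphi_s(M_1)\cong Q$ whenever $\varphi_s\ne0$. The bundle $\mathcal{F}$ has rank $2$, is globally generated, and fits in $0\to Q\to\mathcal{F}\to f^*H_1\to0$. Thus $\deg Q=\delta-h_1$, and $\mu_+\ge\mu_-\ge0$, $\mu_++\mu_-=\delta$. For every $y\in Y$ the space $\mathcal{K}(y)$ defines a line $L_y\subset A$ of type $1$ through $f(y)$, with $\mathcal{F}(y)=H^0(L_y,H_1)$, and $V_{f(y)}\to\bar N(y)$ kills $J_{L_y}$.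
\item[(b)] $\bar N$ is a quotient of $Q\otimes\operatorname{Sym}^{d_1-1}\mathcal{F}\otimes\eta$. In particular $\deg\bar N\ge t(\delta-h_1)$.
\item[(c)] $\deg\bar N\ge t(\delta-h_1)+t\beta+\sum_{i=0}^{t-1}\bigl(i\mu_++(d_1-1-i)\mu_-\bigr)$.
\item[(d)] $\Phi$ defines a nowhere vanishing section of $Q\otimes\operatorname{Sym}^{d_1-1}\mathcal{F}\otimes\eta\subset\operatorname{Sym}^{d_1}\mathcal{F}\otimes\eta$, with value $\Phi|_{L_y}$ at $y$. Moreover $h_1\le\delta+(d_1-1)\mu_++\beta$, and hence $h_1\le d_{\max}(\delta+\sigma)$.
\end{itemize}
\end{lemma}

\begin{proof}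
(a) Every $\varphi_s$ has rank at most $1$, so its $2\times2$ minors vanish identically, and $\varphi_s(y)$ has rank at most $1$ at every point $y$. By \eqref{eq:gen} and the hypothesis, $S_1\otimes M_1\to\bar N$ is surjective, so the images of the $\varphi_s(y)$ span $\bar N(y)$. By Lemma~\ref{lem:rankone} the bundle map $M_1\to\operatorname{Hom}(S_1,\bar N)$ has rank exactly $1$ at every point. So its kernel $\mathcal{K}$ is a subbundle with the stated fibers, and $Q$ is a line bundle. Each $\varphi_s$ factors through a map $Q\to\bar N$, which is injective if nonzero. The exact sequence comes from $\mathcal{K}\subset M_1\subset W_1\otimes\mathcal{O}_Y$. As $\mathcal{F}$ and its quotients are globally generated, $\mu_-\ge0$. The statements on $L_y$ are Lemma~\ref{lem:line} applied to $V_{f(y)}\to\bar N(y)$ and $K=\mathcal{K}(y)$.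

(b) The lines $L_y$ are the fibers of the $\mathbb{P}^1$-bundle $\pi\colon\mathbb{P}(\mathcal{F}^*)\to Y$, which comes with a morphism $\hat f\colon\mathbb{P}(\mathcal{F}^*)\to A$ satisfying $\hat f^*H_1=\mathcal{O}(1)$ and $\hat f^*H_j=\pi^*f^*H_j$ for $j\ge2$. So $\pi_*\hat f^*E=\operatorname{Sym}^{d_1}\mathcal{F}\otimes\eta$, and restriction to the lines is a surjection $V\otimes\mathcal{O}_Y\to\operatorname{Sym}^{d_1}\mathcal{F}\otimes\eta$ whose kernel has fibers $J_{L_y}\subset M(y)$. Evaluation at $f(y)\in L_y$ is the map $\operatorname{Sym}^{d_1}\mathcal{F}\otimes\eta\to f^*E$ induced by $\mathcal{F}\to f^*H_1$, with kernel $Q\otimes\operatorname{Sym}^{d_1-1}\mathcal{F}\otimes\eta$. So $M$ maps onto this bundle, and by (a) the kernel dies in $\bar N$. The bound holds because $\bar N\otimes Q^{-1}$ is a quotient of the globally generated bundle $\operatorname{Sym}^{d_1-1}\mathcal{F}\otimes\eta$.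

(c) The bundle $\mathcal{E}=\bar N\otimes Q^{-1}\otimes\eta^{-1}$ is a quotient of rank $t$ of $\operatorname{Sym}^{d_1-1}\mathcal{F}$, and we claim that its degree is at least the sum in (c). If $\mathcal{F}$ is semistable, then $\deg\mathcal{E}\ge t(d_1-1)\delta/2$, which is this sum for $\mu_+=\mu_-=\delta/2$. Otherwise $\operatorname{Sym}^{d_1-1}\mathcal{F}$ has a filtration with graded pieces $\mathcal{F}_+^i\otimes\mathcal{F}_-^{d_1-1-i}$, $0\le i\le d_1-1$, of degrees $i\mu_++(d_1-1-i)\mu_-$, increasing in $i$. The graded pieces of the induced filtration of $\mathcal{E}$ are quotients of these line bundles. A quotient of a line bundle is the line bundle itself or a torsion sheaf, and the former occurs exactly $t$ times. So $\deg\mathcal{E}$ is at least the sum of the $t$ smallest degrees.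

(d) The section $\Phi|_{L_y}$ vanishes at $f(y)$, and it is nonzero because $X$ contains no line. A nonzero section of a semistable bundle forces its slope to be nonnegative; a nonzero section of a filtered bundle has nonzero image in some graded piece, which then has nonnegative degree. In both cases of (c) we get $\deg Q+(d_1-1)\mu_++\beta\ge0$. Since $\mu_+\le\delta$, this gives $h_1\le d_1\delta+\beta\le d_{\max}(\delta+\sigma)$.
\end{proof}

\section{Bounding the degree of $N$}\label{sec:cases}

Let $N'\subset N$ be the saturation of the image of $\bigoplus_{j\ge2}S_j\otimes M_j$, let $p$ be its rank, and let $N''=N/N'$. The bundle $N''$ has rank $r-p$ and is generated by the images of the $\varphi_s$, $s\in S_1$. If $N''\ne0$, let $c\ge1$ be the rank of $\varphi_s\colon M_1\to N''$ for general $s$. Since $h_1$ is the largest degree, maps from $M_1$ are the expensive ones, and the cases are organized by how many of them are needed.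

\begin{proposition}\label{prop:cases}
We have $2g-2\ge h_1/d_{\max}$ unless
\begin{equation}\label{eq:R}
p=0,\qquad c=1,\qquad d_1=n-3+\iota_1>\tfrac{n(n-3)}{2}.
\end{equation}
If \eqref{eq:R} holds, Lemma~\ref{lem:scroll} applies to $\bar N=N$, and
\begin{equation}\label{eq:Rbound}
2g-2\ \ge\ r\delta-h_1+r\beta+(r-1)\sigma .
\end{equation}
\end{proposition}

\begin{proof}
It suffices to prove either that $2g-2\ge h_1/2$, since $d_{\max}\ge4$, or that Lemma~\ref{lem:scroll} applies to some quotient of $N$ and $2g-2\ge\delta+\sigma$, since then $\delta+\sigma\ge h_1/d_{\max}$ by part (d). We use the following count. Suppose the images of a set of maps generate a bundle of rank $t$ generically, and $k$ of them have joint rank $t_0$. Adding maps one at a time, each raising the rank, we find at most $k+t-t_0$ maps that generate the bundle generically. By Lemma~\ref{lem:degree}, each map from $M_i$ that is used lowers the bound for the degree by $h_i$.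

\medskip\noindent\emph{Case $p\ge2$.} Generate $N'$ generically by $c_j$ maps from $M_j$, $j\ge2$, with $\sum c_j\le p$, and $N''$ by at most $r-p$ maps from $M_1$. By \eqref{eq:adj},
\[
2g-2\ \ge\ (p-1)h_1+\sum_{j\ge2}(r-1-c_j)h_j .
\]
If all $c_j\le r-1$, this is at least $h_1$. If some $c_j=r$, then $p=r$, the other $c_{j'}$ vanish, and the right side is at least $(r-1)h_1-h_j\ge(r-2)h_1\ge h_1$.

\medskip\noindent\emph{Case $p=1$.} One map generates $N'$ generically, so $\deg N'\ge-h_{j_0}\ge-\sigma$ for some $j_0\ge2$. The rank of $N''$ is $r-1\ge2$. If $c\ge2$, then $1+(r-1)-2=r-2$ maps generate $N''$ generically, and $2g-2\ge(r-1)(h_1+\sigma)-(r-2)h_1-\sigma\ge h_1$. If $c=1$, Lemma~\ref{lem:scroll}(b) for $\bar N=N''$ gives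
\[
2g-2\ \ge\ (r-1)(h_1+\sigma)+(r-1)(\delta-h_1)-\sigma=(r-1)\delta+(r-2)\sigma\ \ge\ \delta+\sigma .
\]

\medskip\noindent\emph{Case $p=0$, $c\ge3$.} Now $N''=N$. At most $1+r-3=r-2$ maps generate $N$ generically, so $2g-2\ge(r-1)(h_1+\sigma)-(r-2)h_1\ge h_1$.

\medskip\noindent\emph{Case $p=0$, $c=2$.} Put $I_s=\varphi_s(M_1)$. For fixed $s$ of rank $2$, the $s'$ such that $I_{s'}$ lies in the saturation of $I_s$ form a linear subspace of $S_1$, which is proper since the $I_{s'}$ generate $N$ and $r\ge3$. So $I_s+I_{s'}$ has rank $3$ or $4$ for general $(s,s')$. If the rank is $4$, then $2+r-4=r-2$ maps suffice and $2g-2\ge h_1$ as before. Assume it is $3$, and call a pair $(s,s')$ \emph{good} if $I_s$, $I_{s'}$ have rank $2$ and $I_s+I_{s'}$ has rank $3$. Good pairs form a dense open symmetric subset of $S_1\times S_1$. Fix a good pair $(s,s')$. The count now gives $r-1$ maps and only $2g-2\ge(r-1)\sigma$. We claim that either $2g-2\ge h_1/2$, or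
\begin{quote}
$(*)$ there is a line subbundle $\mathcal{L}\subset N$ such that $\varphi_{s''}\colon M_1\to N/\mathcal{L}$ has rank $1$ for general $s''$.
\end{quote}

Let $r\ge4$. Let $\Pi,\Pi',\Pi''$ be the stalks of $I_s,I_{s'},I_{s''}$ at the generic point of $Y$; they are subspaces of an $r$-dimensional vector space over the function field. For general $s''$ the pairs $(s,s'')$ and $(s',s'')$ are good, because $(s,s')$ and $(s',s)$ are; so the three planes meet pairwise in lines. Also $\Pi''\not\subset\Pi+\Pi'$ for general $s''$, since the $I_{s''}$ generate $N$ and $\dim(\Pi+\Pi')=3<r$. Then $\Pi''\cap(\Pi+\Pi')$ has dimension at most $1$ and contains the lines $\Pi''\cap\Pi$ and $\Pi''\cap\Pi'$. These lines coincide, lie in $\Pi\cap\Pi'$, and so equal it. Thus $\Pi\cap\Pi'\subset\Pi''$, and $(*)$ holds with $\mathcal{L}$ the saturation of $I_s\cap I_{s'}$.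

Let $r=3$. Any two planes in a $3$-dimensional space meet in a line, so linear algebra gives nothing, and we use degrees instead. Let $\mathcal{P}$ and $\mathcal{P}'$ be the quotients of $N$ by the saturations of $I_s$ and $I_{s'}$; they are line bundles. By Lemma~\ref{lem:degree}, $\deg N\ge-h_1+\deg\mathcal{P}$. If $\deg\mathcal{P}\ge-h_1/2$, then $2g-2\ge2(h_1+\sigma)-\frac32h_1\ge h_1/2$, and the same holds for $\mathcal{P}'$. So assume that both have degree less than $-h_1/2$. Then by Lemma~\ref{lem:degree} no map from $M_1$ to $\mathcal{P}\oplus\mathcal{P}$, $\mathcal{P}\oplus\mathcal{P}'$ or $\mathcal{P}'\oplus\mathcal{P}'$ is generically surjective. Two nonzero maps from $M_1$ to line bundles with different kernels are independent linear forms at the generic point, up to trivializing the targets, so they combine to a generically surjective map to the sum. Hence all nonzero maps from $M_1$ to $\mathcal{P}$ or to $\mathcal{P}'$ have one and the same kernel $\mathcal{K}_0$, with $M_1/\mathcal{K}_0$ of rank $1$; such maps exist because the $\varphi_{s''}$ generate $N$. Let $\mathcal{L}=\ker(N\to\mathcal{P}\oplus\mathcal{P}')$,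 the intersection of the two saturations. It has rank $2+2-3=1$, and $N/\mathcal{L}\subset\mathcal{P}\oplus\mathcal{P}'$ is torsion-free. Every $\varphi_{s''}\colon M_1\to N/\mathcal{L}$ kills $\mathcal{K}_0$, so it has rank at most $1$, and it is nonzero for general $s''$. This is $(*)$.

Assume $(*)$. Lemma~\ref{lem:scroll} applies to $\bar N=N/\mathcal{L}$, of rank $r-1\ge2$, and gives $\deg\bar N\ge(r-1)(\delta-h_1)$. To bound $\deg\mathcal{L}$, take a general $s''$. The sheaf $I_{s''}$ has rank $2$ and degree at least $-h_1$, and its image in $\bar N$ is isomorphic to $Q$. So $I_{s''}\cap\mathcal{L}$ has rank $1$ and degree at least $-h_1-(\delta-h_1)=-\delta$, whence $\deg\mathcal{L}\ge-\delta$ and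
\[
2g-2\ \ge\ (r-1)(h_1+\sigma)+(r-1)(\delta-h_1)-\delta=(r-2)\delta+(r-1)\sigma\ \ge\ \delta+\sigma .
\]

\medskip\noindent\emph{Case $p=0$, $c=1$.} Lemma~\ref{lem:scroll} applies to $\bar N=N$ with $t=r$. Let $e=d_1-\iota_1-(r-1)\ge0$ be the excess of $d_1$ over the bound. The first inequality of \eqref{eq:adj} and part (c) give
\begin{equation}\label{eq:c1}
2g-2\ \ge\ r\delta+(e-1)h_1+r\beta+\sum_{i=0}^{r-1}\bigl(i\mu_++(d_1-1-i)\mu_-\bigr)+(r-1)\sigma ,
\end{equation}
and the terms of the sum are nonnegative because $d_1\ge r+1$. If $e\ge1$, then $2g-2\ge r\delta+(r-1)\sigma\ge\delta+\sigma$. Let $e=0$. Dropping the sum gives \eqref{eq:Rbound}. If instead we keep $\sum i\mu_+=\frac{r(r-1)}{2}\mu_+$ and insert $h_1\le\delta+(d_1-1)\mu_++\beta$ and $\delta=\mu_++\mu_-$, we get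
\[
2g-2\ \ge\ \Bigl[\tfrac{(r-1)(r+2)}{2}-(d_1-1)\Bigr]\mu_++(r-1)(\mu_-+\beta+\sigma).
\]
Here $\frac{(r-1)(r+2)}{2}=\frac{n(n-3)}{2}$. If $d_1\le\frac{n(n-3)}{2}$, the bracket is at least $1$ and $2g-2\ge\mu_++\mu_-+\sigma=\delta+\sigma$. What remains is \eqref{eq:R}.
\end{proof}

\begin{remark}
The hypothesis $n\ge5$ enters as $r\ge3$. For $n=4$, so $r=2$, the case $p=0$, $c=2$ gives only $2g-2\ge(h_1+\sigma)-h_1=\sigma$, which is $0$ for a curve in a fiber $\Gamma_1$. In the case $p=1$ the bundle $N''$ has rank $1$, Lemma~\ref{lem:scroll} is not available, and the count gives only $2g-2\ge\sigma-h_{j_0}$.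
\end{remark}

\section{The residual case: lines of total contact}\label{sec:residual}

By \eqref{eq:bad} and Proposition~\ref{prop:cases}, condition \eqref{eq:R} holds for \emph{every} $b\in B$. We can therefore study the lines $L_y$ in the whole family. Write $\Gamma=\Gamma_1$, $k=\dim\Gamma$, $\iota=\iota_1$, $d=d_1$. The goal is to show that $\Phi|_{L_y}$ vanishes at $f(y)$ to order $d$, which improves the bound on $h_1$ in Lemma~\ref{lem:scroll}(d). The argument needs a group that moves lines through a point, and points on a line; the numerical condition in \eqref{eq:R} provides it.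

\subsection{The varieties that occur}

\begin{lemma}\label{lem:class}
If $n\ge5$ and $n-3+\iota>\frac{n(n-3)}{2}$, then $A=\Gamma\times A'$, where $\Gamma$ is one of the factors $G_s/P_s$ and is $\mathbb{P}^k$ with $k\ge3$ or $Q^k$ with $k\ge4$.
\end{lemma}

\begin{proof}
We have $\iota\le k+1\le n+1$. For $n\ge7$ this gives $n-3+\iota\le2n-2\le\frac{n(n-3)}{2}$, the last inequality being $n^2-7n+4\ge0$; so $n\le6$. For $n=6$ the condition is $\iota>6$, so $\iota=7$, $k=6$ and $A=\Gamma=\mathbb{P}^6$ by Kobayashi--Ochiai. For $n=5$ it is $\iota\ge4$, so $k\ge3$.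

We recall the dimension of the quotient of a simple group by the maximal parabolic subgroup of node $j$: it is $j(l+1-j)$ in type $\mathsf{A}_l$; $j(4l+1-3j)/2$ in types $\mathsf{B}_l$ and $\mathsf{C}_l$, $l\ge2$; at least $2l-2\ge6$ in type $\mathsf{D}_l$, $l\ge4$; at least $15$ in types $\mathsf{F}_4,\mathsf{E}_6,\mathsf{E}_7,\mathsf{E}_8$; and in type $\mathsf{G}_2$ the two quotients are $Q^5$ and the $5$-dimensional adjoint contact variety, for which $\iota=3$.

Let $k=5$. Then $A=\Gamma$ has Picard number $1$, so $G$ is simple and $P$ is maximal. In type $\mathsf{A}_l$, $j(l+1-j)=5$ gives $l=5$, $j\in\{1,5\}$, and $A=\mathbb{P}^5$. In types $\mathsf{B}_l,\mathsf{C}_l$ we need $j(4l+1-3j)=10$ with $j\le l$: $j=1$ gives $l=3$; $j=2$ and $j=10$ give no integer $l$; $j=5$ gives $l=4<j$. The solution $l=3$, $j=1$ is $Q^5$, respectively $\mathbb{P}^5$. As $\iota\ge4$ excludes the adjoint variety of $\mathsf{G}_2$, we get $\mathbb{P}^5$ or $Q^5$.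

Let $k\in\{3,4\}$. By Kobayashi--Ochiai, $\Gamma=Q^4$ or $\mathbb{P}^4$ if $k=4$, and $\Gamma=\mathbb{P}^3$ if $k=3$. Let $G_s/P_s$ be the factor carrying node $1$. Then $\Gamma$ is a fiber of $G_s/P_s\to G_s/P'_s$, where $P'_s$ is obtained by unmarking node $1$. Suppose $P_s'\ne G_s$. Then $0<\dim G_s/P'_s\le5-k\le2$, and $G_s/P_s'$ maps onto a quotient by a maximal parabolic subgroup. Such a quotient has dimension at least $l$ in type $\mathsf{A}_l$. In types $\mathsf{B}_l,\mathsf{C}_l$ the dimension is concave in $j$ with values $2l-1$ and $l(l+1)/2\ge2l-1$ at $j=1$ and $j=l$, so it is at least $3$; in the other types it is at least $5$. So $G_s$ has type $\mathsf{A}_1$ or $\mathsf{A}_2$ and $\dim G_s/P_s\le3$, contradicting $\dim G_s/P_s>k\ge3$. Hence $\Gamma=G_s/P_s$.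
\end{proof}

So $G$ has a factor $SL_{k+1}$ or $Spin_{k+2}$ acting on $\Gamma$ in the standard way (Section~\ref{sub:structure}), $H_1$ is the hyperplane class of $\Gamma$, and the lines of type $1$ are the lines of $\Gamma$ times points of $A'$.

\begin{lemma}\label{lem:group}
Let $y_0\in A$ and let $\Lambda_{y_0}\subset\Lambda_1$ be the variety of lines of type $1$ through $y_0$.
\begin{itemize}
\item[(a)] $\Lambda_{y_0}$ has dimension $\iota-2$, and the connected group $\operatorname{Stab}_G(y_0)$ acts transitively on it.
\item[(b)] For $L_0\in\Lambda_{y_0}$, the identity component $\mathsf{H}$ of $\operatorname{Stab}_G(y_0,L_0)$ acts transitively on $L_0\setminus\{y_0\}$.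
\end{itemize}
\end{lemma}

\begin{proof}
Let $[v]\in\Gamma$ be the first coordinate of $y_0$. (a) For $\mathbb{P}^k$ we have $\Lambda_{y_0}=\mathbb{P}(\mathbb{C}^{k+1}/v)=\mathbb{P}^{k-1}$ and $\iota=k+1$, and the stabilizer maps onto $PGL(\mathbb{C}^{k+1}/v)$. For $Q^k$ the lines through $[v]$ correspond to the isotropic lines in $v^\perp/v$, so $\Lambda_{y_0}=Q^{k-2}$, and $\iota=k$. The stabilizer of $[v]$ maps onto $SO(v^\perp/v)=SO_k$. By Witt's theorem $O_k$ is transitive on isotropic lines, and so is $SO_k$, because for $k\ge3$ each isotropic vector is fixed by the reflection in a non-isotropic vector orthogonal to it.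

(b) Let $L_0=\mathbb{P}(\Pi_0)$ with $\dim\Pi_0=2$. The stabilizer of $\Pi_0$ in $SL_{k+1}$ maps onto $PGL(\Pi_0)$. In $SO_{k+2}$, with $\Pi_0$ isotropic, the stabilizer has Levi subgroup $GL(\Pi_0)\times SO_{k-2}$ and also maps onto $PGL(\Pi_0)$. So $\operatorname{Stab}_G(y_0,L_0)$ maps onto the stabilizer of $y_0$ in $PGL(\Pi_0)$, the group of affine transformations of $L_0\setminus\{y_0\}$. This group is connected, and the image of $\mathsf{H}$ is a closed subgroup of finite index, so it is everything.
\end{proof}

\subsection{Curves through a fixed point}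
Let $\mathcal{Y}^\circ\subset\mathcal{Y}$ be the set of $z=(b,y)$ such that $f_b$ is immersive at $y$. It is open, $\tilde G$-stable and dense in each $Y_b$. Near such $y$ the sheaves $N_{f_b,X}$ and $N_{f_b,A}$ are locally free, so $N_{f_b,X}=N$ there; put $N_z=N(y)$, of dimension $r$. It is a subspace of $N_{f_b,A}(y)$, because the quotient $f_b^*E$ is locally free. Let $L(z)$ be the line $L_y$ of Lemma~\ref{lem:scroll} for $\bar N=N$.

The map $L\colon\mathcal{Y}^\circ\to\Lambda_1$ is a $\tilde G$-equivariant morphism. Indeed, on $\mathcal{Y}^\circ$ the sheaf $\mathcal{N}=f^*T_A/T_{\mathcal{Y}/B}$ is a vector bundle, the maps $\nu$ form a bundle map $V\otimes\mathcal{O}\to\mathcal{N}$, and the induced map from $\ker(W_1\otimes\mathcal{O}\to f^*H_1)$ to $\operatorname{Hom}(S_1,\mathcal{N})$ has rank $1$ at every point by Lemma~\ref{lem:scroll}(a). Its kernel is a subbundle of corank $2$ in $W_1\otimes\mathcal{O}$, which defines the morphism, and all these data are equivariant.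

Fix $y_0\in A$ and let $\mathcal{S}=\mathcal{Y}^\circ\cap f^{-1}(y_0)$. By Lemma~\ref{lem:equiv}, $f\colon\mathcal{Y}^\circ\to A$ is smooth and surjective, so $\mathcal{S}$ is nonempty and smooth of pure dimension $\dim V+1-n=\dim V_{y_0}-r$, with tangent spaces $\ker df$.

\begin{lemma}\label{lem:immersion}
The map $\mathcal{S}\to V_{y_0}$, $(b,y)\mapsto\Phi_b$, is an immersion, and it identifies $T_z\mathcal{S}$ with the kernel of $\nu\colon V_{y_0}\to N_z$. This kernel contains $J_{L(z)}$.
\end{lemma}

\begin{proof}
The projection $\ker df\subset T_z\mathcal{Y}\to T_bB=V$ is injective, because $df$ is injective on $T_yY_b$. A vector $v\in V$ has a lift in $\ker df$ if and only if $df$ sends some, hence every, lift into $df(T_yY_b)$, that is, $\nu(v)(y)=0$ in $N_{f_b,A}(y)$. Applying $d\Phi_b$ shows that then $v(y_0)=0$, and for $v\in V_{y_0}$ the vector $\nu(v)(y)$ lies in the subspace $N_z$. The last claim is part of Lemma~\ref{lem:scroll}(a).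
\end{proof}

So the spaces $J_{L(z)}$, all of codimension $d$ in $V_{y_0}$, form a subbundle $\mathcal{J}$ of the tangent bundle of $\mathcal{S}$, and $N_z=V_{y_0}/T_z\mathcal{S}$ is a quotient of $V_{y_0}/J_{L(z)}=H^0(L(z),E)_{y_0}$. We write $a\mapsto[a]$ for the surjection $H^0(L(z),E)_{y_0}\to N_z$.

\subsection{The line does not move along $\mathcal{J}$}
Changing $\Phi$ by a section that vanishes on $L(z)$ keeps us on $\mathcal{S}$ to first order. We show that it also keeps the line fixed to first order. First-order data do not see how the line moves, since the line is itself determined by $T_z\mathcal{S}$; so we use the variation of $T_z\mathcal{S}$, the second fundamental form, and its symmetry.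

\begin{lemma}\label{lem:rigid}
The differential of $L\colon\mathcal{S}\to\Lambda_{y_0}$ vanishes on $\mathcal{J}$.
\end{lemma}

\begin{proof}
Fix $z\in\mathcal{S}$ and put $L=L(z)$, $J=J_L$. For $\Theta\in J$ let $v_\Theta=dL(\Theta)$. It is a section of $N_L$ that vanishes at $y_0$, because the lines keep passing through $y_0$: $v_\Theta\in H^0(N_L(-y_0))$.

View vector fields on $\mathcal{S}$ near $z$ as functions with values in $V_{y_0}$. For two vector fields $\Theta,\Theta'$ let $II(\Theta,\Theta')$ be the class of the directional derivative $\partial_\Theta\Theta'$ at $z$ in $V_{y_0}/T_z\mathcal{S}=N_z$. The difference $\partial_\Theta\Theta'-\partial_{\Theta'}\Theta$ is the Lie bracket, which is tangent to $\mathcal{S}$. So $II$ is symmetric; as it depends only on the value at $z$ of the first argument, the same holds for the second. For $\Theta,\Theta'\in J$ extend $\Theta'$ to a local section of $\mathcal{J}$. At each nearby point $z'$ it vanishes on $L(z')$, so \eqref{eq:moving} gives $(\partial_\Theta\Theta')|_L=-d\Theta'(v_\Theta)$, that is, $II(\Theta,\Theta')=-[d\Theta'(v_\Theta)]$. Therefore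
\[
[d\Theta'(v_\Theta)]=[d\Theta(v_{\Theta'})]\quad\text{in }N_z,\qquad\Theta,\Theta'\in J .
\]
Let $\mathcal{R}=\{v_\Theta:\Theta\in J\}$. The left side depends on $\Theta$ only through $v_\Theta$ and the right side depends on $\Theta'$ only through $v_{\Theta'}$, so $\Psi(v_\Theta,v_{\Theta'})=[d\Theta'(v_\Theta)]$ is a well-defined symmetric bilinear map $\mathcal{R}\times\mathcal{R}\to N_z$.

We compute $\Psi$ on products. Let $u_0\in H^0(L,H_1)$ be a nonzero section vanishing at $y_0$. For $w\in\mathcal{R}$ and $q\in H^0(H_1\otimes I_L)$ the section $dq(w)$ of $\mathcal{O}_L(1)$ vanishes at $y_0$; write $dq(w)=\langle w,q\rangle u_0$. For $s\in S_1$ we have $qs\in J$ and $d(qs)=s|_L\,dq$, so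
\begin{equation}\label{eq:Psi}
\Psi(w,v_{qs})=\langle w,q\rangle\,[u_0\,s|_L].
\end{equation}
The sections $u_0\,s|_L$, $s\in S_1$, fill $H^0(L,E)_{y_0}$, so their classes fill $N_z$. For $0\ne w\in\mathcal{R}$, Lemma~\ref{lem:diff}(a) gives $q$ with $\langle w,q\rangle\ne0$; letting $s$ vary in \eqref{eq:Psi}, we see that $\Psi(w,\cdot)\colon\mathcal{R}\to N_z$ is surjective, already on the vectors $v_{qs}$. On the other hand, fix $q$ and $s$ and let $w$ vary: by symmetry and \eqref{eq:Psi}, $\Psi(v_{qs},\cdot)$ has rank at most $1<r$, so it is not surjective, and hence $v_{qs}=0$ for all $q,s$. If there were $0\ne w\in\mathcal{R}$, the vectors $\Psi(w,v_{qs})=0$ would fill $N_z\ne0$. So $\mathcal{R}=0$.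
\end{proof}

\subsection{Order of contact}

\begin{lemma}\label{lem:contact}
For every $z=(b,y)\in\mathcal{Y}^\circ$, the section $\Phi_b|_{L(z)}$ vanishes to order $d$ at $f(z)$.
\end{lemma}

\begin{proof}
Put $y_0=f(z)$ and $L_0=L(z)$. The morphism $L\colon\mathcal{S}\to\Lambda_{y_0}$ is equivariant under $\operatorname{Stab}_G(y_0)$, so it is smooth by Lemmas~\ref{lem:group}(a) and~\ref{lem:equiv}. Its fiber $\mathcal{S}_0$ over $L_0$ is smooth of pure dimension $\dim V_{y_0}-r-(\iota-2)$, with tangent spaces $\ker dL\subset V_{y_0}$, and these contain $J_{L_0}$ by Lemma~\ref{lem:rigid}. The morphism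
\[
\mathcal{S}_0\to H^0(L_0,E)_{y_0},\qquad(b',y')\mapsto\Phi_{b'}|_{L_0},
\]
has differential $v\mapsto v|_{L_0}$ on $\ker dL$, with kernel exactly $J_{L_0}$, of dimension $\dim V_{y_0}-d$. So its rank is everywhere
\[
d-r-(\iota-2)=(n-3+\iota)-(n-2)-\iota+2=1 ;
\]
this is where the equality $d=\ell_1$ in \eqref{eq:R} is used. Let $\mathcal{S}_1$ be the component of $\mathcal{S}_0$ through $z$. By generic smoothness its image has dimension $1$. The connected group $\mathsf{H}\times\mathbb{C}^*$ preserves $\mathcal{S}_0$, hence $\mathcal{S}_1$, and the morphism is equivariant. The image is irreducible, stable under scaling, and contains $a=\Phi_b|_{L_0}$, which is nonzero since $X_{\Phi_b}$ contains no line. So its closure is the line $\mathbb{C}a$, and $\mathsf{H}$ preserves this line. The zero divisor of $a$ on $L_0$ has degree $d$ and is $\mathsf{H}$-invariant. By Lemma~\ref{lem:group}(b) it has no point outside $y_0$, so it equals $d\cdot y_0$.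
\end{proof}

\begin{proof}[End of the proof of Theorem~\ref{thm:quant}]
Fix $b\in B$. The fiber $Q(y)$ consists of the sections of $H_1$ on $L_y$ vanishing at $f(y)$, so the sections of $E$ on $L_y$ vanishing to order $d$ at $f(y)$ are the fiber of the subbundle $Q^d\otimes\eta\subset\operatorname{Sym}^d\mathcal{F}\otimes\eta$. By Lemma~\ref{lem:contact} the nonzero section defined by $\Phi$ lies in this subbundle over a dense open subset of $Y$, hence everywhere. So $d(\delta-h_1)+\beta\ge0$, and $h_1\le\delta+\beta/d\le\delta+\beta$. With \eqref{eq:Rbound},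
\[
2g-2\ \ge\ r\delta-(\delta+\beta)+r\beta+(r-1)\sigma=(r-1)(\delta+\beta+\sigma)\ \ge\ \delta+\beta\ \ge\ h_1 .
\]
This contradicts \eqref{eq:bad}. So $\mathcal{C}$ does not dominate $V$, and the inequalities of Theorem~\ref{thm:quant} hold. As $\sum H_i$ is ample, $X$ is algebraically hyperbolic with $\epsilon=1/(m\,d_{\max})$.
\end{proof}

\section{Sharpness}\label{sec:sharp}

The dimension count of Lemma~\ref{lem:nolines} suggests that for $d_i<\ell_i$ there are lines on $X$. To prove it we show that a top Chern class is nonzero.

\begin{proof}[Proof of Proposition~\ref{prop:sharp}]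
Put $d=d_i$ and $\ell=\ell_i=n-3+\iota_i\ge2$, so $d+1\le\ell$. Let $\Lambda$ be a component of $\Lambda_i$, a smooth projective $G$-variety of dimension $\ell$. Let $\mathcal{V}$ be the bundle of rank $2$ on $\Lambda$ with fibers $H^0(L,H_i)$, a quotient of $W_i\otimes\mathcal{O}_\Lambda$, with Chern classes $c_1,c_2$. A line of type $i$ maps to a point of $A^{(i)}$; let $\eta$ be the pull-back under $\Lambda\to A^{(i)}$ of the ample and globally generated class $\sum_{j\ne i}d_jH_j$ (so $\eta=0$ if $m=1$), and let $\theta=c_1+\eta$. A line is determined by its image in $\mathbb{P}(W_i^*)$ and its image point, so $\Lambda$ is finite over the product of a Grassmannian, on which $c_1$ is the Pl\"ucker class, with $A^{(i)}$. Hence $\theta$ is ample.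

A section $\Phi\in V$ induces a section $L\mapsto\Phi|_L$ of $\mathcal{G}=\operatorname{Sym}^d\mathcal{V}\otimes\eta$, of rank $d+1$, whose zeros are the lines of $\Lambda$ in $X_\Phi$. A bundle with a nowhere vanishing section has zero top Chern class, so it suffices to show that $c_{d+1}(\mathcal{G})\,\theta^{\ell-d-1}>0$.

Let $x_1,x_2$ be the Chern roots of $\mathcal{V}$. Then $c_{d+1}(\mathcal{G})=\prod_{a=0}^d\bigl(ax_1+(d-a)x_2+\eta\bigr)$. For $0\le a<d/2$ the product of the factors $a$ and $d-a$ is
\[
a(d-a)(x_1^2+x_2^2)+\bigl(a^2+(d-a)^2\bigr)x_1x_2+d\,\eta c_1+\eta^2=a(d-a)c_1^2+(d-2a)^2c_2+d\,\eta c_1+\eta^2 ,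
\]
and for even $d$ there is a middle factor $\frac d2c_1+\eta$. Every monomial of degree $\ell$ in $c_1,c_2,\eta$ is the top Chern class of a sum of copies of $\det\mathcal{V}$, $\mathcal{V}$, $\eta$, a globally generated bundle of rank $\ell$; it counts the zeros of a general section and is nonnegative. We compare the factors with powers of $\theta$. A pair with $a\ge1$, which requires $d\ge3$, is $\theta^2=c_1^2+2\eta c_1+\eta^2$ plus a nonnegative combination of $c_1^2$, $c_2$, $\eta c_1$. The middle factor is $\theta+(\frac d2-1)c_1$. The pair with $a=0$ is $d^2c_2+d\,\eta c_1+\eta^2$, which is $c_2+\eta^2$ plus nonnegative terms. Hence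
\[
c_{d+1}(\mathcal{G})\,\theta^{\ell-d-1}\ \ge\ (c_2+\eta^2)\,\theta^{\ell-2},
\]
both terms on the right are nonnegative, and we show that one of them is positive.

\emph{The case $\iota_i\ge3$.} The incidence variety $\mathcal{I}=\{(q,L)\in W_i\times\Lambda:q|_L=0\}$ is the total space of the kernel of $W_i\otimes\mathcal{O}_\Lambda\to\mathcal{V}$, smooth and irreducible of dimension $\dim W_i+\ell-2$. By \eqref{eq:moving} its tangent space at $(q,L)$ lies in $\{(q',v)\in W_i\oplus H^0(N_L):q'|_L+dq(v)=0\}$, and both have codimension $2$, so they are equal. For $q$ as in Lemma~\ref{lem:diff}(b) this space projects onto $W_i$, so $\mathcal{I}\to W_i$ is dominant. Thus the section of $\mathcal{V}$ given by a general $q$ has a nonempty zero locus of pure dimension $\ell-2$. It represents $c_2$, and $c_2\,\theta^{\ell-2}>0$ since $\theta$ is ample.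

\emph{The case $\iota_i=2$.} The universal line $\mathbb{P}(\mathcal{V}^*)\to\Lambda$ has dimension $\ell+1=n$. The map $\mathbb{P}(\mathcal{V}^*)\to A$ is proper, and smooth and surjective by Lemma~\ref{lem:equiv}, so it is finite and \'etale. As $A$ is simply connected and the source is connected, it is an isomorphism. So $A\to\Lambda$ is a $\mathbb{P}^1$-bundle whose fibers are lines of type $i$, and $A\to A^{(i)}$ factors through it. A fiber $\Gamma_i$ of $A\to A^{(i)}$ maps onto the corresponding fiber of $\Lambda\to A^{(i)}$. The pull-back to $\Gamma_i$ of an ample class on $\Lambda$ is a multiple of $H_i$ of degree $0$ on a line of type $i$, so it is trivial, and $\Gamma_i$ maps to a point. Therefore $\Lambda\to A^{(i)}$ is finite, $\eta$ is ample on $\Lambda$ (in particular $m\ge2$), and $\eta^2\theta^{\ell-2}>0$.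

Finally, a line has $2g-2=-2<0$, so $X$ is not algebraically hyperbolic.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:iff}]
Let $H_i=\omega_i$. The bound implies algebraic hyperbolicity by Theorem~\ref{thm:quant}; an algebraically hyperbolic variety contains no line; and absence of lines implies the bound by Proposition~\ref{prop:sharp}. For an arbitrary basis, $D$ has coefficients at least $1$ in the basis $\omega$, as shown in Section~\ref{sub:structure}. The bound in the basis $\omega$ says that all coefficients of $D+K_A-(n-3)\sum_k\omega_k$ are nonnegative, which means that this class is nef.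
\end{proof}

\begin{example}
In another basis the bound of Theorem~\ref{thm:main} need not be necessary. Let $A=\mathbb{P}^3\times\mathbb{P}^3$, $H_1=\omega_1$, $H_2=\omega_1+\omega_2$. Then $K_A=-4H_2$, and the bound reads $d_1\ge3$, $d_2\ge7$. For $d_1=1$, $d_2=7$ we have $D=8\omega_1+7\omega_2$ and $D+K_A-3(\omega_1+\omega_2)=\omega_1$, which is nef; so the very general $X$ is algebraically hyperbolic by Corollary~\ref{cor:iff}.
\end{example}

\begin{thebibliography}{9}

\bibitem{Mioranci}
Lucas Mioranci, \emph{Algebraic hyperbolicity of very general hypersurfaces in homogeneous varieties}, arXiv:2307.10461 (2023).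

\end{thebibliography}
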